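# Stationary measures and finite covolume: two definitions of approximate lattice agree

## 1. A guess: one stationary measure forces finite covolume

Let $\Lambda$ be a discrete subset of a locally compact group $G$ that is closed under multiplication up to finitely many translations. There are two ways to say that $\Lambda$ is "as large as a lattice". The first is geometric: some set of finite Haar measure, translated by $\Lambda$, covers $G$. The second is dynamical: move $\Lambda$ around by a random walk on $G$, and ask for a stationary probability measure on the limits of the translates $g\Lambda$ that does not charge the empty set.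

The answer one would first guess is that the second property implies the first, and that *one* random walk is enough: a probability measure has finite total mass, and finite mass upstairs should become finite covolume downstairs. We shall see that this is right in abelian groups, that as a literal statement about one random walk it is false already in the $ax+b$ group, and that it becomes true under any of three natural corrections. One of these, "for every random walk", is the definition in use. The question whether this definition implies the geometric one is taken from Simon Machado, "The definitions of approximate lattices", arXiv:2310.10256 (2023).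

**Conventions.** $G$ is a second countable locally compact Hausdorff group with identity $e$, and $m$ is a fixed left Haar measure. The modular function $\Delta:G\to(0,\infty)$ is the continuous homomorphism with $m(Bg)=\Delta(g)m(B)$, and $G$ is unimodular if $\Delta\equiv1$. Put $m_R:=\Delta^{-1}m$. Textbook facts: $m_R$ is right-invariant, $m_R(B)=m(B^{-1})$, and $m_R(gB)=\Delta(g)^{-1}m_R(B)$. In particular inversion preserves $m$-null sets.

**Definition (approximate subgroup).** $\Lambda\subset G$ is an approximate subgroup if $\Lambda=\Lambda^{-1}$, $e\in\Lambda$, and $\Lambda^2\subset F\Lambda$ for some finite $F\subset G$. It is uniformly discrete if $\Lambda^{-1}\Lambda\cap U=\{e\}$ for some neighborhood $U$ of $e$.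

**Definition (approximate lattice, Hrushovski).** A uniformly discrete approximate subgroup $\Lambda$ is an approximate lattice if $\Lambda\mathcal F=G$ for some $\mathcal F\subset G$ of finite Haar measure.

*Example.* For $x=a+b\sqrt2$ with $a,b\in\mathbb Z$ write $x'=a-b\sqrt2$. In $G=\mathbb R$ let
$$\Lambda=\{x\in\mathbb Z[\sqrt2]:|x'|\le1\}.$$
It is symmetric and contains $0$. If $x\in\Lambda+\Lambda$ then $|x'|\le2$, so one of $x'-1,\ x',\ x'+1$ lies in $[-1,1]$; hence $\Lambda+\Lambda\subset\{-1,0,1\}+\Lambda$. If $x\ne0$ is a difference of two elements of $\Lambda$, then $|x'|\le2$ and $|xx'|=|a^2-2b^2|\ge1$, so $|x|\ge\frac12$; this is uniform discreteness. Finally, given $t\in\mathbb R$, let $b$ be an integer nearest to $t/(2\sqrt2)$ and $a$ an integer nearest to $b\sqrt2$. Then $|x'|\le\frac12$ and $|x-t|\le|a-b\sqrt2|+|2b\sqrt2-t|\le\frac12+\sqrt2<2$. So $\Lambda+[-2,2]=\mathbb R$, and $\Lambda$ is an approximate lattice. It is not a subgroup: $1\in\Lambda$ but $2\notin\Lambda$.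

**Definition (hull).** Let $\mathcal C(G)$ be the space of closed subsets of $G$ with the Chabauty–Fell topology, for which the sets $\{P:P\cap O\neq\emptyset\}$ ($O$ open) and $\{P:P\cap Q=\emptyset\}$ ($Q$ compact) form an open subbasis. We use two textbook facts: $\mathcal C(G)$ is compact metrizable, and the action of $G$ by left translation is continuous. The invariant hull of $\Lambda$ is $\Omega_\Lambda=\overline{\{g\Lambda:g\in G\}}$.

**Definition (admissible, stationary, proper).** A Borel probability measure $\mu$ on $G$ is admissible if it is absolutely continuous with respect to Haar measure and its support generates $G$ as a semigroup. For a measure $\theta$ on a $G$-space put $\mu*\theta=\int_G g_*\theta\,d\mu(g)$. A probability measure $\nu$ on $\Omega_\Lambda$ is $\mu$-stationary if $\mu*\nu=\nu$, and proper if $\nu(\{\emptyset\})=0$.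

**Definition (BH-approximate lattice, Björklund–Hartnick).** A uniformly discrete approximate subgroup $\Lambda$ is a BH-approximate lattice if for *every* admissible $\mu$ the hull $\Omega_\Lambda$ carries a proper $\mu$-stationary Borel probability measure.

Below, the only consequence of "generates" that we use is that the semigroup generated by $\operatorname{supp}\mu$ is dense, so it does not matter whether one reads "generates" algebraically or topologically. We write $\mu^{*l}$ for the law of $g_1\cdots g_l$ with $g_i$ independent of law $\mu$; then $\mu*(\mu^{*l}*\theta)=\mu^{*(l+1)}*\theta$. If $\mu_1\le\mu$ and $\theta\le\theta'$ then $\mu_1*\theta\le\mu*\theta'$. Finally, $\mu$ is symmetric if it is invariant under $g\mapsto g^{-1}$.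

## 2. The guess on $\mathbb Z$, on a point, and on the $ax+b$ group

**$\mathbb Z$ in $\mathbb R$.** The translates $t+\mathbb Z$ form a circle, which is compact, so $\Omega_{\mathbb Z}$ is this circle. The uniform measure is invariant, hence stationary for every $\mu$, and $\mathbb Z+[0,1]=\mathbb R$. The guess holds.

**A point in $\mathbb R$.** Let $\Lambda=\{0\}$. The translates are the sets $\{t\}$, and $\{t\}\to\emptyset$ as $|t|\to\infty$, so $\Omega_\Lambda=\mathbb R\cup\{\emptyset\}$. The measure $\delta_\emptyset$ is invariant, which is why properness is required. A proper stationary measure is a probability measure $\nu$ on $\mathbb R$ with $\mu*\nu=\nu$, that is, $\hat\mu\hat\nu=\hat\nu$. Near $0$ we have $\hat\nu\ne0$, so $\hat\mu=1$ near $0$. For such $t$, $e^{its}=1$ for $\mu$-almost every $s$, so $\mu$ lives on the countable set $\frac{2\pi}{t}\mathbb Z$, which is impossible for an absolutely continuous $\mu$. So $\{0\}$ carries no proper stationary measure for any admissible $\mu$; it is not an approximate lattice either, since $\mathcal F$ would have to be $\mathbb R$.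 The guess holds again.

**The $ax+b$ group.** Let $G=\{x\mapsto ax+b:a>0,\,b\in\mathbb R\}$, so $(a,b)(a',b')=(aa',b+ab')$. Left Haar measure is $dm=a^{-2}\,da\,db$. Right multiplication by $(a',b')$ multiplies $da\,db$ by $a'$ and $a^2$ by $a'^2$, so $\Delta(a',b')=1/a'$. Let $\Gamma=\{x\mapsto2^nx:n\in\mathbb Z\}$, a discrete subgroup.

*$\Gamma$ is not an approximate lattice.* Let $E=\{1\le a<2\}$; the sets $\gamma E$, $\gamma\in\Gamma$, partition $G$. Suppose $\Gamma\mathcal F=G$ with $m(\mathcal F)<\infty$; enlarging $\mathcal F$ we may take it Borel. Then $m(E)\le\sum_\gamma m(E\cap\gamma\mathcal F)=\sum_\gamma m(\gamma^{-1}E\cap\mathcal F)=m(\mathcal F)<\infty$. But $m(E)=\int_1^2\int_{\mathbb R}a^{-2}\,db\,da=\infty$.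

*Yet one random walk has a proper stationary measure.* Let $\mu$ be the law of $(a,b)$ with $\log a\sim\mathcal N(-1,1)$ and $b\sim\mathcal N(0,1)$ independent. It is absolutely continuous with full support, hence admissible. For i.i.d. $g_i=(a_i,b_i)$ of law $\mu$,
$$g_1\cdots g_l=(a_1\cdots a_l,\;z_l),\qquad z_l=\sum_{i\le l}a_1\cdots a_{i-1}\,b_i .$$
By the law of large numbers $(a_1\cdots a_{i-1})^{1/i}\to e^{-1}$ almost surely, and by Borel–Cantelli $|b_i|\le i$ for all large $i$, so $z_l$ converges almost surely by the root test. Hence the family $(z_l)_{l\ge0}$ is tight. Right multiplication by $(2^n,0)$ changes $(a,b)$ into $(2^na,b)$, so $g_1\cdots g_l\Gamma=(a',z_l)\Gamma$ with some $a'\in[1,2)$. Therefore for every $\varepsilon>0$ there is $R$ such that for all $l\ge 0$ the measure $\mu^{*l}*\delta_\Gamma$ gives mass at least $1-\varepsilon$ to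
$$\{(a,b)\Gamma:a\in[1,2],\ |b|\le R\}\subset\Omega_\Gamma\setminus\{\emptyset\},$$
which is compact as a continuous image of a compact set. Let $\nu$ be a weak-* limit point of $\frac1n\sum_{l<n}\mu^{*l}*\delta_\Gamma$. It is $\mu$-stationary: for continuous $f$ the function $P\mapsto\int f(gP)\,d\mu(g)$ is continuous, and the $n$-th average changes by $O(1/n)$ when convolved with $\mu$. Compact sets keep their mass in the limit, so $\nu(\{\emptyset\})\le\varepsilon$ for every $\varepsilon$. Thus $\nu$ is proper.

So the guess for a single $\mu$ is false. The walk contracts, and this asymmetry is only possible because $\Delta\not\equiv1$. This suggests three repairs: ask for every $\mu$, or for one symmetric $\mu$, or ask that $G$ be unimodular. All three work.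

## 3. The theorem

**Theorem.** Let $\Lambda\subset G$ be a uniformly discrete approximate subgroup. The following are equivalent:

- (a) $\Lambda$ is an approximate lattice;
- (b) $\Lambda$ is a BH-approximate lattice;
- (c) for some symmetric admissible $\mu$, $\Omega_\Lambda$ carries a proper $\mu$-stationary probability measure;
- (d) $G$ is unimodular and for some admissible $\mu$, $\Omega_\Lambda$ carries a proper $\mu$-stationary probability measure.

In particular every BH-approximate lattice is an approximate lattice. By Section 2, "unimodular" cannot be dropped in (d): the quantifier over $\mu$, or symmetry of $\mu$, or unimodularity of $G$ is really needed.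

We prove (b)$\Rightarrow$(c)$\Rightarrow$(d)$\Rightarrow$(a)$\Rightarrow$(b). The first arrow only needs a symmetric admissible measure to exist. Since $m$ is $\sigma$-finite there is a Borel $f>0$ with $\int f\,dm=1$. Let $\mu_0=fm$ and let $\mu$ be the average of $\mu_0$ and its image under inversion. It is symmetric, absolutely continuous (inversion preserves null sets), and has full support.

## 4. Injective sets and the intensity measure

We need a device that turns a measure on the hull into a measure on $G$, and a notion of set that meets each point of the hull at most once.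

**Step 4.1. Powers of $\Lambda$ are locally finite.** The purpose is to have small open sets that separate the points of $\Lambda^k$. Since $\Lambda^2\subset F\Lambda$, induction gives
$$\Lambda^k\subset F^{k-1}\Lambda\qquad(k\ge1), \tag{1}$$
because $\Lambda^{k+1}\subset F^{k-1}\Lambda\Lambda\subset F^k\Lambda$. Each $\Lambda^k$ is symmetric, and $\Lambda^k\subset\Lambda^{k+1}$. Let $\Lambda^{-1}\Lambda\cap U=\{e\}$ and choose an open $V\ni e$ with $V^{-1}V\subset U$. Two points $\lambda,\lambda'$ of $\Lambda$ in one translate $gV$ satisfy $\lambda^{-1}\lambda'\in U$, so they are equal. A compact set is covered by finitely many $gV$, hence contains finitely many points of $\Lambda$. The same is then true of the finite union $F^{k-1}\Lambda$ of left translates of $\Lambda$, and of $\Lambda^k$. So $\Lambda^k$ is closed, and it is countable because $G$ is $\sigma$-compact. Since $\Lambda^k\setminus\{e\}$ is closed and misses $e$, there is a relatively compact open $W_k\ni e$ with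
$$W_k^{-1}W_k\cap\Lambda^k=\{e\}. \tag{2}$$

**Definition ($k$-injective).** A Borel set $D\subset G$ is $k$-injective if $D^{-1}D\cap\Lambda^k\subset\{e\}$.

*Example.* For $\Lambda=\mathbb Z\subset\mathbb R$ this means that no two distinct points of $D$ differ by an integer, whatever $k$ is. For $\Lambda=\{x\in\mathbb Z[\sqrt2]:|x'|\le1\}$, a nonzero element $x$ of $\Lambda^k$ (a sum of $k$ elements) has $|x'|\le k$, so $|x|\ge1/k$, and $[0,1/k)$ is $k$-injective.

Subsets of $k$-injective sets are $k$-injective, every translate $gW_k$ is $k$-injective, and $k$-injective sets are $k'$-injective for $k'\le k$.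

**Step 4.2. How injective sets may be moved.** Left translation costs nothing: if $D$ is $k$-injective, so is $gD$, because $(gD)^{-1}gD=D^{-1}D$. Right translation by elements of $\Lambda^j$ has a price:
$$D\ (k+2j)\text{-injective},\ \lambda\in\Lambda^j\ \Longrightarrow\ D\lambda\ k\text{-injective}. \tag{3}$$
Indeed an element of $(D\lambda)^{-1}D\lambda$ is $\lambda^{-1}d\lambda$ with $d\in D^{-1}D$; if it lies in $\Lambda^k$, then $d\in\lambda\Lambda^k\lambda^{-1}\subset\Lambda^{k+2j}$, so $d=e$. For right translation by an arbitrary element of $G$ nothing of the kind is available. This will dictate the strategy in Section 8.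

**Step 4.3. Injective sets that cover.** The purpose is to find a candidate for the set $\mathcal F$. *There is a $k$-injective Borel set $D$ with $D\Lambda^k=G$.* Cover $G$ by $g_iW_k$, $i\in\mathbb N$, and put $D_i=g_iW_k\setminus\bigcup_{j<i}D_j\Lambda^k$ and $D=\bigcup_iD_i$. These sets are Borel because $\Lambda^k$ is countable. Let $d\in D_i$, $d'\in D_j$ with $d'^{-1}d\in\Lambda^k$. If $j<i$, then $d\in D_j\Lambda^k$, contrary to $d\in D_i$. If $i<j$, then $d'\in d\Lambda^k\subset D_i\Lambda^k$ by symmetry of $\Lambda^k$, again a contradiction. So $i=j$, both points lie in $g_iW_k$, and $d=d'$ by (2). Finally $g_iW_k\subset D_i\cup\bigcup_{j<i}D_j\Lambda^k\subset D\Lambda^k$.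

**Step 4.4. Points of the hull look like $\Lambda$.** Write $\Omega=\Omega_\Lambda$, $X=\Omega\setminus\{\emptyset\}$, and $X_K=\{P\in\Omega:P\cap K\ne\emptyset\}$ for compact $K$. The set $X_K$ is closed, $X$ is open and $G$-invariant, and $X$ is the increasing union of the $X_{K_i}$ along a compact exhaustion of $G$. We claim
$$P^{-1}P\subset\Lambda^2\qquad(P\in\Omega). \tag{4}$$
Suppose $p,p'\in P$ and $p^{-1}p'\notin\Lambda^2$. As $\Lambda^2$ is closed, there are open $O\ni p$, $O'\ni p'$ with $O^{-1}O'\cap\Lambda^2=\emptyset$. The set of $P'$ that meet both $O$ and $O'$ is open and contains $P$, so it contains some $g\Lambda$. Then $g\lambda\in O$, $g\lambda'\in O'$ for some $\lambda,\lambda'\in\Lambda$, and $\lambda^{-1}\lambda'\in O^{-1}O'\cap\Lambda^2$, a contradiction.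

Three consequences follow. First, if $P\in X_K$ and $k\in P\cap K$, then
$$P\subset k\Lambda^2\subset K\Lambda^2. \tag{5}$$
Second, $|P\cap D|\le1$ whenever $D$ is $2$-injective. Third, $N_B(P):=|P\cap B|$ satisfies $\sup_PN_Q(P)<\infty$ for compact $Q$, because $Q$ is covered by finitely many $2$-injective sets $gW_2$.

**Step 4.5. The intensity measure.** The purpose is to pass from $\Omega$ to $G$. First, *$N_B$ is a Borel function on $\Omega$ for every Borel $B$.* If $O\subset gW_2$ is open, $N_O$ is the indicator of $\{P\cap O\neq\emptyset\}$, an open set. The Borel sets $B\subset gW_2$ with $N_B$ Borel are closed under complements in $gW_2$ (as $N_{gW_2\setminus B}=N_{gW_2}-N_B$) and countable disjoint unions, so they form a $\lambda$-system. It contains the $\pi$-system of open subsets of $gW_2$, hence all Borel subsets of $gW_2$. A general $B$ is a countable disjoint union of such sets.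

**Definition (intensity).** For a finite Borel measure $\theta$ on $\Omega$, let $\eta_\theta(B)=\int_\Omega N_B\,d\theta$.

This is a Borel measure on $G$, finite on compact sets, and monotone and additive in $\theta$. For $\Lambda=\mathbb Z\subset\mathbb R$ and $\theta$ the uniform measure on the circle, $\eta_\theta(B)=\int_0^1|(t+\mathbb Z)\cap B|\,dt$ is the Lebesgue measure of $B$. In general:

$$\eta_\theta(D)\le\theta(\Omega)\quad\text{if }D\text{ is }2\text{-injective}, \tag{6}$$
$$\eta_{\mu*\theta}=\mu*\eta_\theta,\quad\text{that is,}\quad \eta_{\mu*\theta}(B)=\int_G\eta_\theta(g^{-1}B)\,d\mu(g), \tag{7}$$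
$$\theta(X_K)\le\eta_\theta(K),\quad\text{and}\quad\theta(X)>0\Rightarrow\eta_\theta\ne0. \tag{8}$$

Here (6) is the second consequence above; (7) holds because $N_B(gP)=N_{g^{-1}B}(P)$ (and it holds for any finite measure in place of $\mu$); in (8), $N_K\ge1$ on $X_K$, and if $\theta(X)>0$ then $\theta(X_{K_i})>0$ for some $i$.

## 5. Invariant measures: a short proof, and the point where it stops

Suppose for a moment that $G$ is unimodular and the proper measure $\nu$ is $G$-*invariant*. Then $\eta_\nu$ is left-invariant, finite on compact sets and nonzero, so $\eta_\nu=c\,m$ with $c>0$. Take a $2$-injective $D$ with $D\Lambda^2=G$. By (6), $c\,m(D)\le1$. By (1), $G=D\Lambda^2\subset DF\Lambda$; taking inverses, $\Lambda\mathcal F=G$ with $\mathcal F=(DF)^{-1}$ and $m(\mathcal F)=m(DF)\le|F|/c$. So $\Lambda$ is an approximate lattice.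

This settles abelian $G$, with a single $\mu$. For $f\in C(\Omega)$ the bounded continuous function $u(g)=\int f(gP)\,d\nu(P)$ satisfies $\int u(gs)\,d\mu(s)=u(g)$ by stationarity. By the Choquet–Deny theorem, $u$ is constant, so $\nu$ is invariant.

In general a stationary measure need not be invariant, and the argument stops at the words "so $\eta_\nu=c\,m$". The measure $\nu$ on $\Omega_\Gamma$ from the $ax+b$ example shows this. For $P=g\Gamma$ and $\gamma\in\Gamma$ we have $P\gamma=P$, so $N_{B\gamma}(P)=N_B(P)$. The measure $\nu$ is carried by sets $g\Gamma$, since it gives mass at least $1-\varepsilon$ to a compact set of such cosets for every $\varepsilon$. Hence $\eta_\nu(B\gamma)=\eta_\nu(B)$. If $\nu$ were invariant, then $\eta_\nu=c\,m$ with $c>0$, and $\Delta(\gamma)=1$ for all $\gamma\in\Gamma$. But $\Delta((2,0))=\frac12$.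

What survives without invariance? Suppose $\eta_\nu=h\,m$. Stationarity makes $h$ an average of its own translates, and (6) reads
$$\int_Dh\,dm\le1\quad\text{for every 2-injective }D .$$
To bound $m(D)$ we need a lower bound for $h$ on $D$, *or on some permitted copy of $D$*, uniformly in $D$. The permitted copies are $gD\lambda$ with $\lambda\in\Lambda^j$, at the price (3). So we do not need $h$ to be constant. We need one point $y$ of the form $k\lambda$, with $k$ in a fixed compact set and $\lambda\in\Lambda^2$, around which $h$ is bounded below on a set as large as $D$. Section 8 finds such points because the total fluctuation of $h$ along the random walk is finite. Two preparations come first: bounded densities (Section 6) and unimodularity (Section 7).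

## 6. Smoothing: bounded intensity and spread-out walks

**Lemma 1.** Let $\mu$ be admissible and $\nu$ a proper $\mu$-stationary probability measure. There are a finite measure $0\ne\theta\le\nu$ on $\Omega$ and $C<\infty$ with $\eta_\theta\le C\,m_R$.

The lemma provides a piece of $\nu$ with bounded intensity. The piece is one step of the walk, restricted to bounded density and started from sets $P$ that meet a fixed compact set.

*Proof.* Write $\mu$ as a density times $m_R$. Restricting to a compact set $Q$ and to where the density is at most $a$, we obtain $0\ne\mu_1\le\mu$ with $\mu_1\le a\,m_R|_Q$. As $\nu(X)=1$, there is a compact $K$ with $\nu(X_K)>0$. Put $\theta=\mu_1*(\nu|_{X_K})$. Then $\theta\le\mu*\nu=\nu$, and $\theta(\Omega)=\mu_1(G)\nu(X_K)>0$. Since $N_B(gP)=\sum_{p\in P}1_B(gp)$ and $m_R$ is right-invariant,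
$$\eta_\theta(B)=\int_{X_K}\sum_{p\in P}\mu_1(Bp^{-1})\,d\nu(P)\le a\int_{X_K}\sum_{p\in P}m_R(B\cap Qp)\,d\nu(P),$$
and for each $P$, $\sum_{p\in P}m_R(B\cap Qp)=\int_B|\{p\in P:x\in Qp\}|\,dm_R(x)$. We bound the count. Fix $P\in X_K$ and $k\in P\cap K$. By (5) each $p\in P$ is $k\lambda$ with $\lambda\in\Lambda^2$. Now $x\in Qk\lambda$ if and only if $\lambda^{-1}\in x^{-1}Qk$, and $x^{-1}Qk\subset x^{-1}QK$. Cover the compact set $QK$ by $N$ left translates of $W_4$; then $x^{-1}QK$ is also covered by $N$ left translates of $W_4$, with the same $N$. Two points of $\Lambda^2$ in one translate $gW_4$ have quotient in $W_4^{-1}W_4\cap\Lambda^4=\{e\}$, so they coincide. Hence at most $N$ elements $\lambda^{-1}\in\Lambda^2$ occur. The count is at most $N$, and $\eta_\theta\le aN\,m_R$. $\square$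

**Lemma 2.** Let $\mu$ be admissible and $\bar\mu=\sum_{j\ge1}2^{-j}\mu^{*j}$. For every compact $Q$ there is $c_Q>0$ with $\bar\mu\ge c_Q\,m$ on Borel subsets of $Q$.

The lemma lets us convert statements about $\mu$-most $g$ into statements about $m$-most $g$ in any given compact set.

*Proof.* Choose a bounded, compactly supported, nonzero $\rho_1$ with $0\le\rho_1\le d\mu/dm$. The measure $\mu^{*2}$ dominates $(\rho_1*\rho_1)m$, where
$$\rho_1*\rho_1(x)=\int\rho_1(g)\rho_1(g^{-1}x)\,dm(g)=\int\rho_1(xg)\rho_1(g^{-1})\,dm(g).$$
This is continuous in $x$, because left translation is continuous in $L^1(m)$ and $\rho_1$ is bounded. It is nonnegative with integral $(\int\rho_1\,dm)^2>0$. So there are a nonempty open $W$ and $c_0>0$ with $\mu^{*2}\ge c_0m$ on Borel subsets of $W$.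

Let $g\in G$ and fix $w\in W$. The map $(a,x)\mapsto a^{-1}x$ sends $(gw^{-1},g)$ to $w$, so there are open $A\ni gw^{-1}$ and $N_g\ni g$ with $A^{-1}N_g\subset W$. By density of the semigroup generated by $\operatorname{supp}\mu$, there are $s_1,\dots,s_j\in\operatorname{supp}\mu$ with $s_1\cdots s_j\in A$. Small neighborhoods of the $s_i$ have product inside $A$ and positive $\mu$-measure, so $\mu^{*j}(A)>0$. For Borel $B\subset N_g$ and $a\in A$ we have $a^{-1}B\subset W$, so
$$\mu^{*(j+2)}(B)\ge\int_A\mu^{*2}(a^{-1}B)\,d\mu^{*j}(a)\ge c_0\,\mu^{*j}(A)\,m(B).$$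
Thus $\bar\mu$ dominates a positive multiple of $m$ on $N_g$. Cover $Q$ by finitely many $N_g$ and take the smallest constant. $\square$

## 7. A symmetric walk forces $\Delta\equiv1$: (c) implies (d)

Let $\mu$ be symmetric and admissible and $\nu$ proper $\mu$-stationary. Suppose $\Delta\not\equiv1$. A symmetric walk makes $\Delta$ very small with probability close to $\frac12$. Pushing a piece of $\nu$ along such steps makes its intensity tiny, while properness keeps its mass near a fixed compact set. These two facts are incompatible.

**Step 7.1. The walk makes $\Delta$ small.** Let $S_l$ be $\log\Delta$ of a $\mu^{*l}$-random element. It is a sum of $l$ i.i.d. copies of $\xi$, the variable $\log\Delta$ under $\mu$, which is symmetric. If $\xi=0$ almost surely, then the closed set $\{\Delta=1\}$ has full $\mu$-measure, so it contains $\operatorname{supp}\mu$, hence a dense semigroup, hence $G$; this is excluded. A symmetric variable that is almost surely constant is $0$, so $\xi$ is not almost surely constant.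

Let $\varphi$ be the characteristic function of $\xi$. We have $|\varphi(t)|=1$ if and only if $e^{it\xi}$ is almost surely constant, so $\{t:|\varphi(t)|=1\}$ is a subgroup of $\mathbb R$; it is closed because $\varphi$ is continuous. It is proper: otherwise, for an independent copy $\xi'$, the characteristic function $|\varphi|^2$ of $\xi-\xi'$ would be identically $1$, so $\xi=\xi'$ almost surely and $\xi$ would be constant. A proper closed subgroup of $\mathbb R$ is discrete, hence null.

For $L>0$,
$$\int_{\mathbb R}(1-L|t|)_+e^{its}\,dt=\frac1L\Big(\frac{\sin(s/2L)}{s/2L}\Big)^2 .$$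
This is nonnegative, and for $|s|\le L$ it is at least $\frac1L\big(2\sin\tfrac12\big)^2\ge\frac1{2L}$. Inserting $s=S_l$ and taking expectations,
$$\mathbb P(|S_l|\le L)\le2L\int(1-L|t|)_+\varphi(t)^l\,dt\le2L\int_{|t|\le1/L}|\varphi(t)|^l\,dt\longrightarrow0\quad(l\to\infty)$$
by dominated convergence, since $|\varphi|<1$ almost everywhere. By symmetry $\mathbb P(S_l<-L)=\mathbb P(S_l>L)$, so $\liminf_l\mathbb P(S_l\le-L)\ge\frac12$. In particular $\mathbb P(S_l\le-L)\ge\frac13$ for large $l$.

**Step 7.2. The contradiction.** Let $\theta,C$ be as in Lemma 1, and choose $K'$ compact with $\nu(\Omega\setminus X_{K'})<\theta(\Omega)/6$. Given $L>0$, choose $l$ with $\mathbb P(S_l\le-L)\ge\frac13$ and put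
$$\theta^-=\big(\mu^{*l}|_{\{\Delta\le e^{-L}\}}\big)*\theta .$$
Then $\theta^-\le\mu^{*l}*\nu=\nu$ and $\theta^-(\Omega)\ge\theta(\Omega)/3$. Since $\theta^-(\Omega\setminus X_{K'})\le\nu(\Omega\setminus X_{K'})<\theta(\Omega)/6$, we get $\theta^-(X_{K'})\ge\theta(\Omega)/6$. On the other hand $\eta_\theta(g^{-1}B)\le C\,m_R(g^{-1}B)=C\Delta(g)m_R(B)$, so by (7) $\eta_{\theta^-}\le Ce^{-L}m_R$. With (8),
$$\frac{\theta(\Omega)}6\le\theta^-(X_{K'})\le\eta_{\theta^-}(K')\le Ce^{-L}m_R(K').$$
Here $\theta$, $C$ and $K'$ do not depend on $L$. Letting $L\to\infty$ gives a contradiction. So $\Delta\equiv1$, and (d) holds with the same $\mu$ and $\nu$. $\square$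

**Remark.** Symmetry entered only through the bound $\frac13$. Let $\mu$ be any admissible measure with $\kappa:=\inf_{t>0}\limsup_l\mu^{*l}(\{\Delta\le1/t\})>0$. If there were a proper $\mu$-stationary $\nu$, choose $K'$ with $\nu(\Omega\setminus X_{K'})<\kappa\,\theta(\Omega)/4$, and for each $L$ an $l$ with $\mu^{*l}(\{\Delta\le e^{-L}\})\ge\kappa/2$. The same lines give $\kappa\,\theta(\Omega)/4\le Ce^{-L}m_R(K')$ for all $L$, a contradiction. So no such $\nu$ exists. In the $ax+b$ example $\Delta(g_1\cdots g_l)=(a_1\cdots a_l)^{-1}\to\infty$ almost surely, so there $\kappa=0$.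

## 8. Flat points of a harmonic density: (d) implies (a)

Let $G$ be unimodular, $\mu$ admissible, and $\nu$ proper $\mu$-stationary. Then $\mu^{*j}*\nu=\nu$ for all $j$, so $\nu$ is $\bar\mu$-stationary. The measure $\bar\mu$ is admissible: convolutions of absolutely continuous measures are absolutely continuous, and $\operatorname{supp}\bar\mu\supset\operatorname{supp}\mu$. Replacing $\mu$ by $\bar\mu$ we may assume, by Lemma 2:

**(P)** for every compact $Q$ there is $c_Q>0$ with $\mu\ge c_Q\,m$ on Borel subsets of $Q$.

**Step 8.1. A stationary measure $\nu'\le\nu$ with bounded intensity.** Lemma 1 gives a piece $\theta$ with bounded intensity, but $\theta$ is not stationary; we repair this by averaging. Let $\theta,C$ be as in Lemma 1 for this $\mu$, so $\eta_\theta\le Cm$ (now $m_R=m$). For all $l$ we have $\mu^{*l}*\theta\le\mu^{*l}*\nu=\nu$, and by (7) and left invariance $\eta_{\mu^{*l}*\theta}=\mu^{*l}*\eta_\theta\le Cm$. Write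
$$\frac1n\sum_{l<n}\mu^{*l}*\theta=F_n\,\nu,\qquad0\le F_n\le1 .$$
As $L^1(\nu)$ is separable, a subsequence of $(F_n)$ converges weak-* in $L^\infty(\nu)$ to some $f$ with $0\le f\le1$. Put $\nu'=f\nu\le\nu$. It has the following properties.

- *Mass.* $\nu'(\Omega)=\lim\int F_n\,d\nu=\theta(\Omega)>0$, and $\nu'(\Omega)\le1$.
- *Stationarity.* For bounded Borel $\phi$ on $\Omega$ let $\Pi\phi(P)=\int\phi(gP)\,d\mu(g)$. The sums for $\int\Pi\phi\,F_n\,d\nu$ and $\int\phi F_n\,d\nu$ differ only in their end terms, so the difference is at most $\frac2n\|\phi\|_\infty$. Since $\phi$ and $\Pi\phi$ are in $L^1(\nu)$, the limit gives $\int\Pi\phi\,d\nu'=\int\phi\,d\nu'$. Thus $\mu*\nu'=\nu'$.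
- *Bounded intensity.* For relatively compact $B$, $N_B$ is bounded, so $\eta_{\nu'}(B)=\lim\int N_BF_n\,d\nu\le Cm(B)$, the limit being along the subsequence. By exhaustion this holds for all Borel $B$.

Put $\eta:=\eta_{\nu'}$. Then $\eta\le Cm$, and $\mu*\eta=\eta$ by (7). Since $\nu'\le\nu$ does not charge $\emptyset$, $\nu'(X)=\nu'(\Omega)>0$, and $\eta\neq0$ by (8).

**Step 8.2. The density is harmonic and its fluctuation is summable.** For bounded or nonnegative Borel $f$ on $G$ let
$$Af(x)=\int f(g^{-1}x)\,d\mu(g),\qquad\text{so}\quad A^nf(x)=\int f(g^{-1}x)\,d\mu^{*n}(g).$$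
Let $h_0$ be a Borel density of $\eta$ with values in $[0,C]$. Left invariance of $m$ gives $\mu*\eta(B)=\int\int1_B(gx)h_0(x)\,dm(x)\,d\mu(g)=\int_BAh_0\,dm$, so $Ah_0=h_0$ off a null set $N$. Put $h:=Ah_0$, defined everywhere. For every $x$, the set $\{g:g^{-1}x\in N\}=xN^{-1}$ is $m$-null, hence $\mu$-null, so $Ah(x)=Ah_0(x)=h(x)$. Therefore $h$ is Borel and
$$0\le h\le C,\qquad\eta=h\,m,\qquad Ah=h\ \text{everywhere}. \tag{9}$$
Measure the fluctuation of $h$ over one step by
$$V(x)=\int|h(g^{-1}x)-h(x)|^2\,d\mu(g)=A(h^2)(x)-2h(x)Ah(x)+h(x)^2=A(h^2)(x)-h(x)^2 .$$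
The sum telescopes: $\sum_{n<N}A^nV=A^N(h^2)-h^2\le C^2$. If $m(U)<\infty$, integrate over $U$: the nonnegative numbers $\int_UA^nV\,dm$ have partial sums at most $C^2m(U)$, so
$$\int_UA^nV\,dm\longrightarrow0\qquad(n\to\infty). \tag{10}$$

**Step 8.3. Flat points near $\Lambda^2$ where $h$ is not small.** By (10), a walk started in $U$ sees $V\approx0$ at large times. We need it to see this at a point where $h$ is bounded below and which lies in $K\Lambda^2$, since only such points are usable in (3). Countably many translates of $W_2$ cover $G$ and $\eta\ne0$, so there is $U=g_0W_2$ with $c:=\eta(U)>0$; moreover $0<m(U)<\infty$. Choose $K$ compact with $\nu(\Omega\setminus X_K)\le c/4$ and put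
$$\delta=\frac c{8m(U)},\qquad Y=\{x\in K\Lambda^2:h(x)\ge2\delta\}.$$
The set $K\Lambda^2$ is a countable union of compact sets, so $Y$ is Borel.

*Claim. For every $\varepsilon>0$ there is $y\in Y$ with $V(y)<\varepsilon$.*

We first show that the walk started in $U$ visits $Y$ with a frequency bounded below. By (5), the intensity of $\nu'|_{X_K}$ is concentrated on $K\Lambda^2$. So for $2$-injective $D$, by (6),
$$\int_{D\setminus K\Lambda^2}h\,dm=\eta(D\setminus K\Lambda^2)\le\eta_{\nu'|_{\Omega\setminus X_K}}(D)\le\nu'(\Omega\setminus X_K)\le\nu(\Omega\setminus X_K)\le\frac c4 .$$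
Each $g^{-1}U$ is $2$-injective. Applying this to $D=g^{-1}U$ and integrating against $\mu^{*n}$,
$$\int_UA^n\big(h1_{G\setminus K\Lambda^2}\big)\,dm=\int\int_{g^{-1}U\setminus K\Lambda^2}h\,dm\,d\mu^{*n}(g)\le\frac c4 .$$
Also $\int_UA^n(h1_{\{h<2\delta\}})\,dm\le2\delta\,m(U)=\frac c4$, and $\int_UA^nh\,dm=\int_Uh\,dm=c$ by (9). Since $h\le h1_Y+h1_{\{h<2\delta\}}+h1_{G\setminus K\Lambda^2}$, we obtain $\int_UA^n(h1_Y)\,dm\ge\frac c2$. As $h\le C$,
$$\int_UA^n1_Y\,dm\ge\frac c{2C}\qquad\text{for all }n .$$
If $V\ge\varepsilon$ held on all of $Y$, then $\int_UA^nV\,dm\ge\varepsilon\int_UA^n1_Y\,dm\ge\frac{\varepsilon c}{2C}$ for all $n$, contradicting (10). This proves the claim.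

Here both properties of $\nu'$ were used: $\nu'\le\nu$ kept the mass in $X_K$, and $h\le C$ gave the last two displays.

**Step 8.4. Every $6$-injective Borel set $D$ satisfies $m(D)\le1/\delta$.** We carry $D$ to a flat point $y$, where $h$ is nearly constant on the whole copy of $D$, and use (6) there. Intersecting with a compact exhaustion, we may assume that $D$ is relatively compact. Let $Q$ be the closure of $KDK^{-1}$; it is compact and depends only on $D$ and $K$. Let $\varepsilon>0$ and take $y$ from the claim, $y=k\lambda$ with $k\in K$, $\lambda\in\Lambda^2$.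

By (3) with $k$ there equal to $2$ and $j=2$, the set $D':=kD\lambda$ is $2$-injective; this is why we began with $6=2+2\cdot2$. By (6), $\int_{D'}h\,dm=\eta(D')\le\nu'(\Omega)\le1$. Put $T=kDk^{-1}\subset Q$. Then $D'=kDk^{-1}\,k\lambda=Ty$, and since $m$ is right-invariant, $\int_Th(ty)\,dm(t)\le1$. Hence
$$m\{t\in T:h(ty)\ge\delta\}\le\frac1\delta . \tag{11}$$
The remaining $t\in T$ are few. If $h(ty)<\delta$, then $|h(ty)-h(y)|>\delta$, because $h(y)\ge2\delta$. By invariance of $m$ under inversion, (P) for the compact set $Q^{-1}$, and Chebyshev's inequality,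
$$m\{t\in Q:h(ty)<\delta\}=m\{g\in Q^{-1}:h(g^{-1}y)<\delta\}\le\frac{\mu\{g:|h(g^{-1}y)-h(y)|>\delta\}}{c_{Q^{-1}}}\le\frac{V(y)}{c_{Q^{-1}}\delta^2}\le\frac{\varepsilon}{c_{Q^{-1}}\delta^2}.$$
With (11) and unimodularity, $m(D)=m(T)\le\frac1\delta+\frac{\varepsilon}{c_{Q^{-1}}\delta^2}$. The constant $c_{Q^{-1}}$ depends on $D$ and $K$ but not on $\varepsilon$ or $y$. Let $\varepsilon\to0$.

**Step 8.5. The covering set.** We apply the bound to a $6$-injective set that covers. By Step 4.3 there is a $6$-injective Borel $D$ with $D\Lambda^6=G$, and $m(D)\le1/\delta$ by Step 8.4. By (1), $G=D\Lambda^6\subset DF^5\Lambda$. Taking inverses, $\Lambda\mathcal F=G$ with $\mathcal F=(DF^5)^{-1}$, and, $G$ being unimodular,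
$$m(\mathcal F)=m(DF^5)\le\frac{|F|^5}\delta<\infty .$$
So $\Lambda$ is an approximate lattice. $\square$

At this point (b)$\Rightarrow$(c)$\Rightarrow$(d)$\Rightarrow$(a) is proved: every BH-approximate lattice is an approximate lattice.

## 9. From finite covolume back to stationary measures: (a) implies (b)

Let $\Lambda\mathcal F=G$ with $m(\mathcal F)<\infty$. By outer regularity we may enlarge $\mathcal F$ to a Borel set of finite measure. Put $D=\mathcal F^{-1}$. Taking inverses, $D\Lambda=G$, and $m_R(D)=m(\mathcal F)<\infty$.

**Step 9.1. $G$ is unimodular.** We need this so that $D$ also has finite left Haar measure and $m$ is right-invariant. We first compare $D$ with an arbitrary $2$-injective set $D'$. Enumerate $\Lambda=\{\lambda_i\}$ without repetition and put $D'_i=(D'\cap D\lambda_i)\setminus\bigcup_{j<i}D\lambda_j$. These sets partition $D'$ because $D\Lambda=G$. The sets $D'_i\lambda_i^{-1}\subset D$ are pairwise disjoint: if $d\lambda_i^{-1}=d'\lambda_j^{-1}$ with $d\in D'_i$, $d'\in D'_j$, then $d^{-1}d'=\lambda_i^{-1}\lambda_j\in\Lambda^2$, so $d=d'$ by $2$-injectivity,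 hence $\lambda_i=\lambda_j$ and $i=j$. By right invariance,
$$m_R(D')=\sum_im_R(D'_i\lambda_i^{-1})\le m_R(D).$$
For $D'=gW_2$ this reads $\Delta(g)^{-1}m_R(W_2)\le m_R(D)$, for all $g\in G$. As $m_R(W_2)>0$, the homomorphism $\Delta^{-1}:G\to(0,\infty)$ is bounded, hence trivial.

**Step 9.2. A starting measure with intensity bounded below.** Now $m(D)=m_R(D)<\infty$, and $m(D)>0$ because countably many sets $D\lambda$ cover $G$. Let $\nu_0$ be the law of $g\Lambda$ with $g$ distributed according to $m|_D/m(D)$; this is a Borel probability measure on $\Omega$, as $g\mapsto g\Lambda$ is continuous. Since $N_B(g\Lambda)=\sum_{\lambda}1_B(g\lambda)$,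
$$\eta_{\nu_0}(B)=\frac1{m(D)}\sum_{\lambda\in\Lambda}m(D\cap B\lambda^{-1})=\frac1{m(D)}\sum_{\lambda\in\Lambda}m(D\lambda\cap B)\ge\frac{m(B)}{m(D)},$$
the last step because the $D\lambda$ cover $G$.

**Step 9.3. Averaging along any walk.** The lower bound on the intensity prevents the averages from converging to $\delta_\emptyset$. Let $\mu$ be any admissible measure and $\nu_n=\frac1n\sum_{l<n}\mu^{*l}*\nu_0$. By (7) and left invariance of $m$, $\eta_{\nu_n}\ge m/m(D)$. Let $\nu$ be a weak-* limit point of $(\nu_n)$ on the compact metrizable space $\Omega$. It is $\mu$-stationary, since $P\mapsto\int f(gP)\,d\mu(g)$ is continuous for $f\in C(\Omega)$ and convolving $\nu_n$ with $\mu$ changes integrals of $f$ by $O(1/n)$.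

Take $Q$ compact with $m(Q)>0$ and let $M=\sup_PN_Q(P)<\infty$. Since $N_Q\le M1_{X_Q}$,
$$\nu_n(X_Q)\ge\frac{\eta_{\nu_n}(Q)}M\ge\frac{m(Q)}{M\,m(D)}$$
(and $M>0$ because $\eta_{\nu_n}(Q)>0$). As $X_Q$ is closed, the same lower bound holds for $\nu(X_Q)$. So $\nu(X)>0$. The set $X$ is $G$-invariant, hence $\mu*(\nu|_X)=(\mu*\nu)|_X=\nu|_X$, and $\nu|_X/\nu(X)$ is a proper $\mu$-stationary probability measure. As $\mu$ was an arbitrary admissible measure, $\Lambda$ is a BH-approximate lattice. This proves (a)$\Rightarrow$(b) and completes the proof of the Theorem. $\blacksquare$
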